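\title{Independent samples of the Brownian continuum random tree are not quasisymmetrically equivalent}

\begin{abstract}
We show that two independent samples $S$ and $T$ of the Brownian continuum random tree are almost surely not quasisymmetrically equivalent; in fact, almost surely no nonempty open subset of $S$ admits a quasisymmetric embedding into $T$. The same argument gives rigidity: almost surely, every quasisymmetric embedding of a nonempty open subset of $T$ into $T$ is the identity. It follows that for each fixed metric space $X$ the tree is almost surely not quasisymmetrically equivalent to $X$. The proof finds a rare cluster of $k$ tall branches near a branch point of $S$ and shows, by a first moment bound, that $T$ contains no cluster with the matching branching pattern on about $\log k$ scales.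
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The continuum random tree}
An \emph{excursion} is a continuous function $e\colon[0,\infty)\to[0,\infty)$ that is positive exactly on an interval $(0,\sigma(e))$ with $0<\sigma(e)<\infty$. The number $\sigma(e)$ is the \emph{duration} and $H(e)=\max e$ is the \emph{height} of $e$. For $s,t\in[0,\sigma(e)]$ put
\[
d_e(s,t)=e(s)+e(t)-2\min\{e(v):\min(s,t)\le v\le\max(s,t)\}.
\]
This is a pseudo-metric. Identifying $s$ and $t$ when $d_e(s,t)=0$ gives a compact metric space $T_e$; we write $[t]$ for the class of $t$ and call $\varrho=[0]$ the \emph{root}. It is a standard fact that $T_e$ is a \emph{metric tree}, that is, a geodesic metric space in which any two points are joined by a unique arc. One may think of $t\mapsto[t]$ as a walk around the tree and of $e(t)=d_e(0,t)$ as the distance of the walker from the root. The (Brownian) \emph{continuum random tree} (CRT), introduced by Aldous, is the random tree $T_e$ obtained when $e$ is a normalized Brownian excursion, that is, a Brownian excursion of duration $1$.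

\subsection{Quasisymmetric maps}
A homeomorphism $f\colon X\to Y$ of metric spaces is \emph{quasisymmetric} (QS) if there is a homeomorphism $\eta\colon[0,\infty)\to[0,\infty)$ with
\begin{equation}\label{eq:qs}
\frac{d_Y(f(x),f(y))}{d_Y(f(x),f(z))}\le\eta\!\left(\frac{d_X(x,y)}{d_X(x,z)}\right)\qquad(x,y,z\in X,\ x\ne z).
\end{equation}
We then say that $f$ is $\eta$-QS, and we call $x$ the \emph{center} of the inequality. The function $\eta$ is increasing with $\eta(0)=0$, and the choice $y=z$ shows $\eta(1)\ge1$. Condition \eqref{eq:qs} controls ratios of distances seen from a common center and says nothing about the distances themselves: it is unchanged if $d_X$ or $d_Y$ is multiplied by a constant, and a map that distorts distances by a factor of at most $\Lambda$ is QS with $\eta(t)=\Lambda^2t$. A \emph{QS embedding} is a QS homeomorphism onto its image. Two spaces are \emph{QS equivalent} if there is a QS homeomorphism from one onto the other.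

\subsection{The question and the results}
The following problem comes from Bonk and Meyer \cite{BM}.

\medskip
\noindent\textbf{Problem.} \emph{Let $S$ and $T$ be independent samples of the CRT. Are $S$ and $T$ almost surely QS equivalent?}
\medskip

There are reasons to guess that the answer is yes. The two trees have the same law, and this law reproduces itself on small scales: the subtrees that branch off an arc are rescaled independent copies of the CRT (Section~\ref{sec:spinal}). No finite part of the trees gives an obstruction, because two finite metric trees of the same combinatorial shape are bi-Lipschitz equivalent through the map that is linear on each edge. Finally, a QS map has much more freedom than a bi-Lipschitz map, since it may move the structure seen at scale $2^{-m}$ to scale $2^{-2m}$ (Example~\ref{ex:one}). A positive answer would also provide a model space: by Fubini's theorem, for almost every fixed sample $X$ the CRT would be almost surely QS equivalent to $X$.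

The answer is nevertheless no. The events below are defined by the existence of a map, and we do not discuss their measurability; throughout, \emph{almost surely} means outside a set that is contained in a measurable null set.

\begin{theorem}\label{thm:A}
Let $S$ and $T$ be independent samples of the CRT. Almost surely, no nonempty open subset of $S$ admits a QS embedding into $T$. In particular, almost surely $S$ and $T$ are not QS equivalent.
\end{theorem}

\begin{theorem}[Rigidity]\label{thm:B}
For almost every sample $T$ of the CRT the following holds: if $U\subset T$ is open and nonempty and $f\colon U\to T$ is a QS embedding, then $f=\mathrm{id}_U$. In particular, the only QS homeomorphism of $T$ onto itself is the identity.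
\end{theorem}

\begin{corollary}\label{cor:C}
For every fixed metric space $X$, the CRT is almost surely not QS equivalent to $X$.
\end{corollary}

Section~\ref{sec:idea} shows on trees with one and two branches what a QS map can and cannot do, and gives the count on which the proof rests. Sections~\ref{sec:ito}--\ref{sec:forks} supply the probabilistic input. Both theorems are deduced in Section~\ref{sec:proofs} from one statement, Proposition~\ref{prop:main}, about two arcs that carry independent Poisson families of branches.

\section{Trees, forks, and the main count}\label{sec:idea}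

\subsection{Arcs and branch points}
Let $X$ be a metric tree, and let $[x,y]$ be the arc from $x$ to $y$, with $[x,x]=\{x\}$. This arc is the geodesic, so $d(x,y)=d(x,z)+d(z,y)$ for $z\in[x,y]$. The image of a path from $x$ to $y$ contains an arc from $x$ to $y$, and so contains $[x,y]$. In particular $[x,y]\subset[x,c]\cup[c,y]$ for every $c$, and a ball $B(c,\delta)$ contains the arc between any two of its points. We use four facts.

\begin{itemize}
\item[(T1)] \emph{Points $x,y\ne c$ lie in the same component of $X\setminus\{c\}$ if and only if $c\notin[x,y]$. The components of $X\setminus\{c\}$ are open.}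

Let $U_x=\{z\ne c: c\notin[x,z]\}$. If $d(z,z')<d(z,c)$, then $[z,z']$ avoids $c$, and the inclusions $[x,z']\subset[x,z]\cup[z,z']$ and $[x,z]\subset[x,z']\cup[z',z]$ show that $z\in U_x$ if and only if $z'\in U_x$. So $U_x$ is open and closed in $X\setminus\{c\}$. It is connected as a union of arcs $[x,z]$ that avoid $c$.

\item[(T2)] \emph{For $c,x,y\in X$ there is a point $o$ with $[c,x]\cap[c,y]=[c,o]$, and $[x,y]=[x,o]\cup[o,y]$. Moreover $o=c$ if and only if $c\in[x,y]$.}

If $z$ lies in both arcs, so does $[c,z]$; take for $o$ the common point farthest from $c$. The arcs $[x,o]$ and $[o,y]$ meet only in $o$, so their union is an arc, and it contains $c$ only if $o=c$.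

\item[(T3)] \emph{A continuous injective map $f$ from a subset of $X$ containing $[x,y]$ into a metric tree maps $[x,y]$ onto $[f(x),f(y)]$.}

The image is an arc from $f(x)$ to $f(y)$.
\end{itemize}

By (T1) and (T2), points $x,y\neq c$ lie in different components of $X\setminus\{c\}$ exactly when $[c,x]\cap[c,y]=\{c\}$. A \emph{branch point} is a point $c$ such that $X\setminus\{c\}$ has at least three components; equivalently, three nondegenerate arcs issue from $c$ and meet pairwise only in $c$. An injective map preserves intersections, so (T3) applied to short initial pieces of these arcs gives: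

\begin{itemize}
\item[(T4)] \emph{A continuous injective map $f$ from $B(c,\delta)$ into a metric tree sends a branch point $c$ to a branch point.}
\end{itemize}

The point $o$ in (T2) is the only point common to $[c,x]$, $[c,y]$ and $[x,y]$; it is the \emph{median} of $c,x,y$. If three points lie in distinct components of $X\setminus\{p\}$, then $p$ is their median by (T1).

\subsection{Forks}
We need a feature of a rooted tree that is attached to a scale, that a QS map must preserve, and that a random tree has with probability bounded away from $0$ and $1$. The simplest one is a splitting that happens low and survives high.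

\begin{definition}\label{def:fork}
Let $0<r^-<r^+$. An excursion $e$ has a \emph{fork across} $(r^-,r^+)$, written $e\in\mathcal F(r^-,r^+)$, if there are times $s<s'$ with $e(s)=e(s')=r^+$ and $\min_{[s,s']}e<r^-$.
\end{definition}

In $T_e$, let $w=[s]$, $w'=[s']$ and $[\varrho,w]\cap[\varrho,w']=[\varrho,o]$. By (T2), $d(w,w')=e(s)+e(s')-2d(\varrho,o)$, and comparison with the definition of $d_e$ gives $d(\varrho,o)=\min_{[s,s']}e$. So $e\in\mathcal F(r^-,r^+)$ if and only if $T_e$ contains points $w,w'$ at distance $r^+$ from the root whose arcs to the root satisfy $[\varrho,w]\cap[\varrho,w']=[\varrho,o]$ with $d(\varrho,o)<r^-$; see Figure~\ref{fig:forks}.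

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[thick] (0,0) -- (9.2,0);
\fill (0,0) circle (1.6pt) node[below] {$p$};
\draw (4,0.1) -- (4,-0.1) node[below] {$\gamma(\ell)$};
\draw (8.6,0.1) -- (8.6,-0.1) node[below] {$\gamma(2\ell)$};
\draw[line width=2.2pt] (5,0) -- (5.8,0);
\draw[dashed] (3.6,0.9) node[left] {$t_{m+1}$} -- (9,0.9);
\draw[dashed] (3.6,2.2) node[left] {$t_m$} -- (9,2.2);
\draw (5.15,0) -- (5.05,0.55) -- (4.4,2.2) -- (4.2,3.1);
\draw (5.05,0.55) -- (5.25,2.2) -- (5.3,2.6);
\fill (5.05,0.55) circle (1.3pt) node[left] {$o$};
\fill (4.4,2.2) circle (1.3pt) node[above right] {$w$};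
\fill (5.25,2.2) circle (1.3pt) node[above right] {$w'$};
\draw (5.65,0) -- (6.3,3.1);
\draw (7.5,0) -- (7.5,1.5) -- (7.1,3.1);
\draw (7.5,1.5) -- (8,2.6);
\end{tikzpicture}
\caption{Three branches based on the segment $\gamma([\ell,2\ell))$ of an arc $\gamma$ issuing from $p$; vertical position indicates the distance from the base of the branch (not to scale). The left branch has a fork across $(t_{m+1},t_m)$: it splits at a point $o$ below height $t_{m+1}$, and both parts reach height $t_m$. The middle branch does not split and the right branch splits too high, so neither has such a fork. The left and middle branches are based in the same short interval (thick), so a quasisymmetric map distorts their heights comparably.}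
\label{fig:forks}
\end{figure}

\subsection{One branch is flexible}
The scale at which a single branch forks is not a QS invariant.

\begin{example}\label{ex:one}
Let $X$ be a bounded metric tree with a base point $x_0$, and let $h=d(x_0,\cdot)$. Give each arc the length element $2h\,d\lambda$, where $\lambda$ is arc length. If $[x_0,a]\cap[x_0,b]=[x_0,o]$, the new distance is
\[
d'(a,b)=\int_{[a,b]}2h\,d\lambda=h(a)^2+h(b)^2-2h(o)^2 .
\]
It is a metric because $[a,b]\subset[a,c]\cup[c,b]$, and a point at distance $h$ from $x_0$ is now at distance $h^2$. For $X=T_e$ and $x_0=\varrho$ the new space is $T_{e^2}$. We claim that the identity $(X,d)\to(X,d')$ is QS with $\eta(t)=8t\max(1,t)$. Put $A=h(a)-h(o)$, $B=h(b)-h(o)$ and $D=d(a,b)=A+B$, so that $d'(a,b)=A^2+B^2+2h(o)D$. Then $d'(a,b)\le D^2+2h(a)D\le 2D(h(a)+D)$, and from $h(a)+D\le h(o)+2D$ and $D^2\le2(A^2+B^2)$ we get $D(h(a)+D)\le4d'(a,b)$. These bounds show that the identity is a homeomorphism, and for $t=d(a,b)/d(a,c)$ they give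
\[
\frac{d'(a,b)}{d'(a,c)}\le 8t\,\frac{h(a)+d(a,b)}{h(a)+d(a,c)}\le8t\max(1,t).
\]
Since $e\in\mathcal F(r^-,r^+)$ if and only if $e^2\in\mathcal F((r^-)^2,(r^+)^2)$, this map carries a fork at scale $2^{-m}$ to a fork at scale $2^{-2m}$, with $\eta$ independent of $m$.
\end{example}

\subsection{Two close branches are synchronized}
The freedom disappears when two branches have to be moved together.

\begin{example}\label{ex:two}
Let $X$ consist of a segment and two Y-shaped branches attached at interior points $x_1\neq x_2$ of the segment, both splitting at height $t$, at points $o_1,o_2$. Let $X'$ have the same shape, with bases $x_i'$ and splitting points $o'_i$ at heights $t_1',t_2'$. Let $f\colon X\to X'$ be $\eta$-QS with $f(x_i)=x_i'$ and $f(o_i)=o_i'$. If $d(x_1,x_2)\le t$, then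
\[
\eta(2)^{-1}\le t_1'/t_2'\le\eta(2).
\]
Indeed, $d(x_1,o_2)\le2t=2d(x_1,o_1)$, so \eqref{eq:qs} centered at $x_1$ gives $t_2'\le d(x_1',o_2')\le\eta(2)t_1'$, and the other inequality follows by exchanging the indices. The hypothesis $d(x_1,x_2)\le t$ cannot be dropped: if $d(x_1,x_2)=1$, the map of Example~\ref{ex:one} with base point $x_1$ gives $t_1'=t^2$ and $t_2'=(1+t)^2-1\ge2t$, and $t_2'/t_1'\geq 2/t$ is unbounded while $\eta$ is fixed.
\end{example}

So all branches based within distance $t$ of each other share one distortion function on the scales above $t$. A QS map may choose that function to match the forks of one branch, but it then has no choice left for the others.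

\subsection{The count}\label{sec:count}
The following outline explains the choice of parameters in Section~\ref{sec:spines}, where each step is proved. Let $f$ be a QS embedding defined near a branch point $p$ of $S$, let $\gamma$ be an arc issuing from $p$, and let $\gamma'$ be an arc from $p'=f(p)$ that begins along $f(\gamma)$. The branches along $\gamma$ and along $\gamma'$ form independent Poisson processes, in which the number of branches of height at least $h$ based in a segment of length $\ell$ has mean $2\ell/h$.

Consider the segments $\gamma([2^{-g},2^{-g+1}))$, and call \emph{cluster} a family of $k$ branches of height at least $\ell=2^{-g}$ based in one of them. A given segment carries a cluster with probability of order $c^k/k!$. We shall require a little more of the branches, take $c=1$, and find a cluster among the first $W\approx k\cdot k!$ segments. The map $f$ sends it to $k$ branches of height comparable to $\ell'$ based in a segment of $\gamma'$ of length and distance to $p'$ at most a constant times $\ell'=2^{-g'}$, with $g'=O(g)$. This leaves $O(W)$ locations, each of which carries such a family with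 probability at most $C^k/k!$. The expected number of candidates is therefore bounded by a constant times $k\,C^k$. The factorials cancel, but the bound is large: clusters alone do not give a contradiction, and a further factor that beats every exponential in $k$ is needed.

Forks provide it. Fix an integer $q$ and the scales $t_m=q^{-m}\ell$, $1\le m\le M$. We require each branch of the cluster to have forks across $(t_{m+1},t_m)$ for at least $\theta M$ values of $m$, where $\theta>0$ depends on $q$. Once the distortion of the $M$ scales is known up to factors of $2$, the image branch must fork at $\theta M$ prescribed places, which has probability at most $4^{-\theta M}$. The total gain is $4^{-\theta Mk}$. The price is a union bound over the distortion functions, of which there are $(D+1)^M$ for a constant $D\geq 1$. If every branch could choose its own, the price $(D+1)^{Mk}$ would exceed the gain, in accordance with Example~\ref{ex:one}. By Example~\ref{ex:two} one function serves all branches based in an interval of length $t_M$, and there are $q^M$ such intervals. The price is thus $(D+1)^{Mq^M}$. With $q^M\approx\sqrt k$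 the price is $e^{o(k)}$ and the gain is $e^{-ck\log k}$.

\section{The It\^o measure and Poisson processes}\label{sec:ito}

Conditioning on duration $1$ destroys the independence that the count requires. We therefore work with the It\^o measure, under which the duration is free, and return to the CRT by scaling.

Let $\mathcal E$ be the space of excursions with the $\sigma$-field generated by the evaluations $e\mapsto e(t)$, and let $\mathbf n$ be the It\^o measure of positive Brownian excursions, normalized by
\[
\mathbf n(H\ge h)=1/h\qquad(h>0).
\]
Thus $\mathbf n$ is $\sigma$-finite and $\mathbf n(\mathcal E)=\infty$. We abbreviate Brownian motion by BM and the three-dimensional Bessel process (the norm of a BM in $\mathbb R^3$) by BES(3). Both are strong Markov processes with continuous paths. The facts (F1)--(F4) below are standard; see \cite[Ch.~XII]{RY} and \cite{LG}.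

\begin{itemize}
\item[(F1)] \emph{Scaling.} There is a $\sigma$-finite measure $\mu$ on $(0,\infty)$, the law of the duration under $\mathbf n$, such that $\mathbf n=\int\mu(d\sigma)\,\mathbb P_\sigma$, where $\mathbb P_\sigma$ is the law of $\sqrt\sigma\,e(\cdot/\sigma)$ for a normalized Brownian excursion $e$.
\item[(F2)] \emph{Decomposition at a level.} Let $\tau_h$ be the first time $e$ hits $h$. Under the probability measure $\mathbf n(\,\cdot\mid H\ge h)$, the path $(e(t))_{t\le\tau_h}$ is a BES(3) started at $0$ and stopped on hitting $h$, and $(e(\tau_h+t))_{t\ge0}$ is an independent BM started at $h$ and stopped at $0$.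
\item[(F3)] \emph{Bismut's decomposition.} There is a constant $c_0>0$ such that for measurable $F\ge0$
\[
\int\mathbf n(de)\int_0^{\sigma(e)}dt\,F\big(e(t),(e((t-s)^+))_{s\ge0},(e(t+s))_{s\ge0}\big)=c_0\int_0^\infty dr\,\mathbb E\big[F(r,\beta,\beta')\big],
\]
where $\beta,\beta'$ are independent BMs started at $r$ and stopped at $0$.
\item[(F4)] \emph{Excursions above the infimum.} Let $\beta$ be a BM started at $r$ and stopped at $0$. The pairs $(x,\varepsilon)$, where $\varepsilon$ is an excursion of $\beta$ above its running infimum and $x$ is the value of the infimum during that excursion, form a Poisson process on $(0,r)\times\mathcal E$ with intensity $dx\,\mathbf n(d\varepsilon)$. The set of times before $\beta$ is stopped that lie in no excursion interval has Lebesgue measure zero.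
\item[(F5)] \emph{Hitting probabilities.} A BM started at $x\in(a,b)$ hits $b$ before $a$ with probability $(x-a)/(b-a)$, and it takes values below $x$ at arbitrarily small times. A BES(3) started at $x$ hits every level above $x$, and hits a level $y\in(0,x)$ with probability $y/x$.
\end{itemize}

The normalization of $\mathbf n$ is the one that makes (F4) agree with (F5): for $b>r$, the probability that $\beta$ does not reach $b$ is $\exp(-\int_0^r(b-x)^{-1}dx)=(b-r)/b$.

A \emph{point measure} on a measurable space $Y$ is a countable sum of Dirac masses, called atoms; point measures carry the $\sigma$-field generated by the counts $\Pi\mapsto\Pi(A)$. Let $\Pi$ be a Poisson process with $\sigma$-finite intensity $\nu$. Its restrictions to disjoint measurable sets are independent Poisson processes with the restricted intensities, and a sum of independent Poisson processes is a Poisson process with the sum of the intensities. The \emph{Mecke formula} states that for measurable $G\ge0$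
\begin{equation}\label{eq:mecke}
\mathbb E\sum_{y\in\Pi}G(\Pi-\delta_y,y)=\int\nu(dy)\,\mathbb E\,G(\Pi,y).
\end{equation}
Its multivariate form implies that the expected number of ordered $k$-tuples of distinct atoms in a measurable set $A\subset Y^k$ equals $\nu^{\otimes k}(A)$. If $Y=R\times\mathcal E$ and $\nu=2\lambda\otimes\mathbf n$ with $\lambda$ finite and diffuse, we call $x$ the \emph{base} of an atom $(x,\varepsilon)$. The cases $k=2$ and $k=1$ show that almost surely distinct atoms have distinct bases, no base lies in a given finite set, and for each $h>0$ only finitely many atoms have $H(\varepsilon)\ge h$.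

\section{The spinal decomposition}\label{sec:spinal}

A branch point of a random tree is not a fixed location, and to speak of the law of the branches near it we have to select it in a measurable way. We do so with marked times: a branch point is the median of three marks, and given the finite tree spanned by the marks the rest of $T_e$ is a Poisson family of branches.

A \emph{skeleton} with $m\ge1$ leaves is a finite metric tree $R$ whose vertices are a root of degree one, $m$ further vertices of degree one labeled $1,\dots,m$ (the leaves), and vertices of degree three. It is described by one of finitely many combinatorial shapes and by its edge lengths, so skeletons form a measurable space. A point of $R$ that is not a vertex is described by its edge and its distance from the endpoint closer to the root; in these coordinates the pairs $(R,\Pi)$, with $\Pi$ a point measure on $R\times\mathcal E$ with no base at a vertex, form a measurable space as well. Let $\lambda_R$ be the length measure and $P_R$ the law of the Poisson process on $R\times\mathcal E$ with intensity $2\lambda_R\otimes\mathbf n$. The factor $2$ accounts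 for the two sides of an arc, the times before and after the mark.

Let $T(R,\Pi)$ be the space obtained by gluing, for each atom $(x,\varepsilon)$, the root of $T_\varepsilon$ to the point $x\in R$. If $z_1,z_2$ do not lie in the same glued tree, their distance is $h_1+d_R(x_1,x_2)+h_2$, where $x_i$ is the base and $h_i$ the distance to the root in the tree containing $z_i$ (with $x_i=z_i$ and $h_i=0$ for $z_i\in R$). Finally, let
\[
\mathbf Q_m=\mathbf n(de)\,dt_1\cdots dt_m\quad\text{on }\{(e,t_1,\dots,t_m):0<t_i<\sigma(e)\}.
\]

\begin{lemma}\label{lem:spinal}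
Let $m\ge1$. There is a measurable map $(e,t_1,\dots,t_m)\mapsto(R,\Pi)$, defined $\mathbf Q_m$-almost everywhere, with the following properties.
\begin{enumerate}
\item[(a)] $R$ is the subtree of $T_e$ spanned by $\varrho,[t_1],\dots,[t_m]$; it is a skeleton with root $\varrho$ and $i$-th leaf $[t_i]$, and $T_e=T(R,\Pi)$ isometrically.
\item[(b)] To each atom $(x,\varepsilon)$ of $\Pi$ corresponds an isometry $\iota$ from $(0,\sigma(\varepsilon))$ onto an open interval in $(0,\sigma(e))$ such that $[\iota(s)]\in T_e$ is the point $[s]\in T_\varepsilon$. These intervals are disjoint and cover $(0,\sigma(e))$ up to a Lebesgue null set.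
\item[(c)] The image of $\mathbf Q_m$ is $\Lambda_m(dR)\,P_R(d\Pi)$ for a $\sigma$-finite measure $\Lambda_m$ on skeletons.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{The case $m=1$.} Write $t=t_1$, $r=e(t)$, $\sigma=\sigma(e)$, and parametrize $R=[\varrho,[t]]$ by the distance from $\varrho$. For $s\in[0,\sigma]$ let $x(s)$ be the minimum of $e$ between $s$ and $t$; it is the running infimum of one of the two paths $\beta,\beta'$ in (F3). The components $(\alpha,\omega)$ of the open set $\{s:e(s)>x(s)\}$ are the excursion intervals of $\beta$ and $\beta'$ above their infima. On such an interval $x(\cdot)$ is a constant $x$ and $e(\alpha)=e(\omega)=x$. The corresponding atom is $(x,\varepsilon)$ with $\varepsilon(v)=e(\iota(v))-x$, where $\iota(v)=\alpha+v$ if $\alpha\ge t$, and $\iota(v)=\omega-v$ if $\omega\le t$, since $\beta$ runs backward in time. The map to $(R,\Pi)$ is measurable because the intervals can be enumerated by the rational numbers they contain. By (F3), (F4) and superposition, the image of $\mathbf Q_1$ is $c_0\,dr\,P_R(d\Pi)$, which is (c), and the intervals cover almost every time.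

It remains to identify the metric. If $e(s)=x(s)$, then $d_e(0,s)=x(s)$ and $d_e(s,t)=r-x(s)$, so $[s]$ is the point of $R$ at height $x(s)$. If $s_1,s_2$ lie in the closure of the same excursion interval, then $d_e(s_1,s_2)$ is the distance of the corresponding points in $T_\varepsilon$, since subtracting the constant $x$ from $e$ does not change $d_e(s_1,s_2)$. If $s_1<s_2$ do not lie in the same open excursion interval, we claim that
\begin{equation}\label{eq:minx}
\min_{[s_1,s_2]}e=\min(x(s_1),x(s_2)).
\end{equation}
This gives $d_e(s_1,s_2)=(e(s_1)-x(s_1))+|x(s_1)-x(s_2)|+(e(s_2)-x(s_2))$, which is the distance in $T(R,\Pi)$, and so proves (a) and (b). For $s_1\le t\le s_2$, \eqref{eq:minx} is the definition of $x(\cdot)$. Let $s_1<s_2<t$; the case $t<s_1<s_2$ follows by reversing time. The function $x(\cdot)$ is nondecreasing on $[0,t]$, and $e\ge x(s_1)$ on $[s_1,s_2]$. If $x(s_1)<x(s_2)$, the minimum $x(s_1)$ of $e$ over $[s_1,t]$ is not attained in $[s_2,t]$, so it is attained in $[s_1,s_2]$. If $x(s_1)=x(s_2)$, take $s\in[s_1,s_2]$ in no open excursion interval; then $e(s)=x(s)=x(s_1)$.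

\emph{From $m$ to $m+1$.} Let $(R,\Pi)$ be given for $(e,t_1,\dots,t_m)$. By (b), almost every $t_{m+1}$ equals $\iota(s)$ for a unique atom $(x,\varepsilon)$ and $s\in(0,\sigma(\varepsilon))$, and integration over $t_{m+1}$ becomes $\sum_{(x,\varepsilon)\in\Pi}\int_0^{\sigma(\varepsilon)}ds$. Put $\Pi^\circ=\Pi-\delta_{(x,\varepsilon)}$. By (c) and \eqref{eq:mecke}, the image of $\mathbf Q_{m+1}$ under the map to $(R,x,\Pi^\circ,\varepsilon,s)$ is
\[
\Lambda_m(dR)\;2\lambda_R(dx)\;P_R(d\Pi^\circ)\;\mathbf n(d\varepsilon)\,ds .
\]
The last factor is $\mathbf Q_1$. By the case $m=1$, $T_\varepsilon=T(R_1,\Pi_1)$, where $R_1$ is the segment from the root of $T_\varepsilon$ to $[s]$, and the pair consisting of its length $r$ and $\Pi_1$ is distributed as $c_0\,dr\,P_{R_1}(d\Pi_1)$. Let $R^+$ be $R$ with the edge $R_1$ attached at $x$, and let $\Pi^+=\Pi^\circ+\Pi_1$. Almost everywhere $x$ is neither a vertex of $R$ nor a base of $\Pi^\circ$, so $R^+$ is a skeleton with $m+1$ leaves. It is spanned by $\varrho,[t_1],\dots,[t_{m+1}]$ because $[\varrho,[t_{m+1}]]=[\varrho,x]\cup R_1$. Replacing $T_\varepsilon$ by $T(R_1,\Pi_1)$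 in $T(R,\Pi)$ gives $T_e=T(R^+,\Pi^+)$, which is (a). For (b), keep the isometries of the atoms of $\Pi^\circ$ and compose those of the atoms of $\Pi_1$ with the isometry of $(x,\varepsilon)$. Given $(R,x,r)$, superposition shows that $\Pi^+$ has law $P_{R^+}$. So (c) holds with $\Lambda_{m+1}$ the image of the $\sigma$-finite measure $\Lambda_m(dR)\,2\lambda_R(dx)\,c_0\,dr$ under $(R,x,r)\mapsto R^+$. This map has a measurable inverse on its image (remove the edge that ends at leaf $m+1$), hence $\Lambda_{m+1}$ is $\sigma$-finite.
\end{proof}

To return to the CRT, let $\mathbf P_m$ be the law of $(e,\xi_1,\dots,\xi_m)$, where $e$ is a normalized Brownian excursion and the $\xi_i$ are independent uniform variables on $(0,1)$, independent of $e$. For $\sigma>0$ let $\Phi_\sigma(e,t_1,\dots,t_m)=(\sqrt\sigma\,e(\cdot/\sigma),\sigma t_1,\dots,\sigma t_m)$. This map multiplies the metric of the marked tree by $\sqrt\sigma$. A set $\mathcal N$ of marked excursions is \emph{scale invariant} if $\Phi_\sigma(\mathcal N)\subset\mathcal N$ for all $\sigma>0$; a set of pairs of marked excursions is scale invariant if it is mapped into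 itself by all $\Phi_\sigma\times\Phi_{\sigma'}$.

\begin{lemma}\label{lem:transfer}
A scale invariant set that is contained in a measurable $\mathbf Q_m$-null set is contained in a measurable $\mathbf P_m$-null set. The same holds for sets of pairs, with $\mathbf Q_m\otimes\mathbf Q_m$ and $\mathbf P_m\otimes\mathbf P_m$.
\end{lemma}

\begin{proof}
Let $\mathcal N\subset\overline{\mathcal N}$ with $\overline{\mathcal N}$ measurable and $\mathbf Q_m$-null. By (F1), $0=\mathbf Q_m(\overline{\mathcal N})=\int\mu(d\sigma)\,\sigma^m\,\mathbf P_m(\Phi_\sigma^{-1}\overline{\mathcal N})$. As $\mu\ne0$, there is $\sigma$ with $\mathbf P_m(\Phi_\sigma^{-1}\overline{\mathcal N})=0$, and $\mathcal N\subset\Phi_\sigma^{-1}\overline{\mathcal N}$ by scale invariance. For pairs, integrate against $\mu(d\sigma)\,\sigma^m\mu(d\sigma')\,(\sigma')^m$ and choose a pair $(\sigma,\sigma')$.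
\end{proof}

\begin{lemma}\label{lem:dense}
Let $T=T_e$ be a sample of the CRT and let $\xi_1,\xi_2,\dots$ be independent uniform variables on $(0,1)$, independent of $e$. Almost surely, every nonempty open subset of $T$ contains a branch point of $T$ and contains $[\xi_i]$ for infinitely many $i$.
\end{lemma}

\begin{proof}
Almost surely every interval in $(0,1)$ with rational endpoints contains $\xi_i$ for infinitely many $i$. The map $t\mapsto[t]$ is continuous and onto, so a nonempty open subset of $T$ has a nonempty open preimage; this gives the second claim.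

For the first, let $\mathcal N$ be the set of $(e,t)$ for which the branch points of $T_e$ on $R=[\varrho,[t]]$ are not dense in $R$. Apply Lemma~\ref{lem:spinal} with $m=1$. Since $\mathbf n(\mathcal E)=\infty$, under $P_R$ every nondegenerate subsegment of $R$ with rational endpoints contains a base. A base $x$ of an atom $(x,\varepsilon)$ is a branch point, since the arcs from $x$ to $\varrho$, to $[t]$ and to a point of $T_\varepsilon\setminus\{x\}$ meet pairwise only in $x$. So $\mathcal N$ is contained in a measurable $\mathbf Q_1$-null set, and it is scale invariant. By Lemma~\ref{lem:transfer}, almost surely $(e,\xi_i)\notin\mathcal N$ for all $i$. Then each $[\xi_i]$ is a limit of branch points, and the points $[\xi_i]$ are dense.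
\end{proof}

\section{Forks under the It\^o measure}\label{sec:forks}

The set $\mathcal F(r^-,r^+)$ is measurable: by continuity and the intermediate value theorem, $e\in\mathcal F(r^-,r^+)$ if and only if there is a rational $u>0$ with $e(u)<r^-$, $\max_{[0,u]}e\ge r^+$ and $\max_{[u,\infty)}e\ge r^+$. The count needs two estimates in opposite directions. In the first tree, a tall branch should have many forks with probability bounded below. In the second tree, forks at prescribed places should be exponentially unlikely.

\begin{lemma}[Many forks are likely]\label{lem:many}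
Let $q\ge2$ be an integer, $\theta=\frac1{4(q+1)}$, $\ell>0$ and $t_m=q^{-m}\ell$. For every integer $M\ge32(q+1)$,
\[
\mathbf n\Big(\#\{1\le m\le M-1:e\in\mathcal F(t_{m+1},t_m)\}\ge\theta M\ \Big|\ H\ge\ell\Big)\ge\tfrac12 .
\]
\end{lemma}

\begin{proof}
By (F2) with $h=\ell$, the path $\beta$ after $\tau_\ell$ is a BM started at $\ell$ and stopped at $0$. Let $U_m$ be its first hitting time of $t_m$, and let $F_m$ be the event that after $U_{m+1}$ it hits $t_m$ before $t_{m+2}$. The event $F_m$ is determined by the path between $U_{m+1}$ and $U_{m+2}$, so by the strong Markov property and (F5) the events $F_m$ are independent with probability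
\[
\rho=\frac{t_{m+1}-t_{m+2}}{t_m-t_{m+2}}=\frac{q-1}{q^2-1}=\frac1{q+1}.
\]
Almost surely $\beta$ takes values below $t_{m+1}$ immediately after $U_{m+1}$. On $F_m$, the time $U_m$ and the first return to $t_m$ after $U_{m+1}$ therefore witness $e\in\mathcal F(t_{m+1},t_m)$. The number $N$ of $m\in\{1,\dots,M-1\}$ for which $F_m$ occurs is binomial with mean $(M-1)\rho\ge\rho M/2$ and variance at most $\rho M$. Since $\theta M=\rho M/4$, Chebyshev's inequality gives $\mathbb P(N<\theta M)\le\rho M/(\rho M/4)^2=16/(\rho M)\le\frac12$.
\end{proof}

A \emph{chain} of length $l$ is a sequence of levels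
\[
r_1^+>r_1^-\ge r_2^+>r_2^-\ge\dots\ge r_l^+>r_l^->0\quad\text{with }r_i^+\ge16\,r_i^-\text{ for all }i.
\]
Any subfamily of the pairs $(r_i^-,r_i^+)$ is again a chain, and
\begin{equation}\label{eq:chain}
r_j^-/r_i^+\le16^{-(j-i+1)}\qquad(i\le j),
\end{equation}
because $r_j^-\le r_j^+/16\le r_{j-1}^-/16\le\dots\le16^{-(j-i)}r_i^-\le16^{-(j-i+1)}r_i^+$.

\begin{lemma}[Prescribed forks are unlikely]\label{lem:few}
For every chain of length $l$ and every $h\ge r_1^+$,
\[
\mathbf n\Big(\{H\ge h\}\cap\bigcap_{i=1}^l\mathcal F(r_i^-,r_i^+)\Big)\le h^{-1}4^{-l}.
\]
\end{lemma}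

Forks across different pairs of a chain are not independent: a single descent from $r_1^+$ below $r_l^-$ followed by a return to $r_1^+$ creates all $l$ forks at once. By \eqref{eq:chain} and (F5), a descent and return that spans $j$ pairs costs $16^{-j}$. The proof removes one such passage at a time and sums over the number of pairs it spans.

\begin{proof}
Work under $\mathbf n(\,\cdot\mid H\ge h)$. Let $\beta^\uparrow$ be the BES(3) of (F2), continued to infinite time independently of the rest, and let $\beta^\downarrow$ be the BM after $\tau_h$. Define the events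
\begin{align*}
A_i&:\ \beta^\uparrow\text{ visits }r_i^-\text{ after its first visit to }r_i^+,\\
B_i&:\ \beta^\downarrow\text{ visits }r_i^+\text{ after its first visit to }r_i^-\text{ (and before it is stopped)}.
\end{align*}
Then $\mathcal F(r_i^-,r_i^+)\subset A_i\cup B_i$. Indeed, let $s<u<s'$ with $e(s)=e(s')=r_i^+$ and $e(u)<r_i^-$; then $u\ne\tau_h$ since $h>r_i^-$. If $u<\tau_h$, then $\beta^\uparrow$ is at $r_i^+$ at time $s$ and below $r_i^-$ at time $u$, so $A_i$ holds. If $u>\tau_h$, then $e$ has crossed $r_i^-$ between $\tau_h$ and $u$ and is at $r_i^+$ at time $s'>u$, so $B_i$ holds.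

We claim that for every $E\subset\{1,\dots,l\}$
\begin{equation}\label{eq:claim}
\mathbb P\Big(\bigcap_{i\in E}A_i\Big)\le8^{-|E|},\qquad\mathbb P\Big(\bigcap_{i\in E}B_i\Big)\le8^{-|E|}.
\end{equation}
Since $\beta^\uparrow$ and $\beta^\downarrow$ are independent, this gives
\[
\mathbb P\Big(\bigcap_{i}(A_i\cup B_i)\Big)\le\sum_E\mathbb P\Big(\bigcap_{i\in E}A_i\Big)\mathbb P\Big(\bigcap_{i\notin E}B_i\Big)\le2^l8^{-l}=4^{-l},
\]
and the lemma follows from $\mathbf n(H\ge h)=1/h$.

\emph{The events $A_i$.} Let $a_0=1$, and let $a_l$ be the supremum of $\mathbb P_x(A_1\cap\dots\cap A_l)$ over all chains of length $l$ and all starting points $x\in[0,r_l^+]$ of the BES(3). As subfamilies of chains are chains, the first bound in \eqref{eq:claim} follows from $a_l\le8^{-l}$. Let $U_i$ be the first hitting time of $r_i^+$, so that $U_l\le\dots\le U_1<\infty$, and let $V_j$ be the first visit to the lowest level $r_l^-$ after $U_j$. On $A_1\cap\dots\cap A_l$ we have $V_l<\infty$; let $j$ be the smallest index with $V_j<\infty$. If $j\ge2$, then $r_l^-$ is not visited after $U_{j-1}$, so $V_j<U_{j-1}$. The path after $V_j$ then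 starts at $r_l^-\le r_{j-1}^+$, its first visits to $r_1^+,\dots,r_{j-1}^+$ are those of the original path, and it satisfies $A_1,\dots,A_{j-1}$. By (F5) and \eqref{eq:chain}, $\mathbb P_x(V_j<\infty)=r_l^-/r_j^+\le16^{-(l-j+1)}$. The strong Markov property at $V_j$ yields
\[
a_l\le\sum_{j=1}^l16^{-(l-j+1)}a_{j-1}=\sum_{i=1}^l16^{-i}a_{l-i},
\]
and by induction $a_l\le\sum_{i=1}^l16^{-i}8^{-(l-i)}=8^{-l}\sum_{i=1}^l2^{-i}\le8^{-l}$.

\emph{The events $B_i$.} Let $b_0=1$, and let $b_l$ be the supremum of $\mathbb P_x(B_1\cap\dots\cap B_l)$ over all chains of length $l$ and all starting points $x\ge r_1^+$ of the stopped BM. Now let $U_i$ be the first hitting time of $r_i^-$, so that $U_1\le\dots\le U_l<\infty$, and let $V_j$ be the first visit to the highest level $r_1^+$ after $U_j$. On $B_1\cap\dots\cap B_l$ we have $V_1<\infty$; let $j$ be the largest index with $V_j<\infty$. If $j<l$, then $V_j<U_{j+1}$, and the path after $V_j$ starts at $r_1^+\ge r_{j+1}^+$ and satisfies $B_{j+1},\dots,B_l$. By (F5) and \eqref{eq:chain}, $\mathbb P_x(V_j<\infty)=r_j^-/r_1^+\le16^{-j}$. Hence $b_l\le\sum_{j=1}^l16^{-j}b_{l-j}$, which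 is the same recursion, and $b_l\le8^{-l}$.
\end{proof}

\section{Two arcs with independent branches}\label{sec:spines}

\subsection{Statement}
The argument looks only at one arc in each tree and at the branches attached to it. The next definition isolates what is needed from the ambient tree, so that the same proposition applies to two trees and to two places in one tree.

\begin{definition}\label{def:carry}
Let $X$ be a metric tree, $\gamma\colon[0,L]\to X$ an isometric embedding, and $\Pi$ a point measure on $(0,L)\times\mathcal E$ with distinct bases. The pair $(X,\gamma)$ \emph{carries} $\Pi$ if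
\begin{itemize}
\item[(C1)] for each atom $(u,\varepsilon)$ there is an isometric copy $T_u\subset X$ of $T_\varepsilon$ with root at $\gamma(u)$ and $T_u\cap\gamma([0,L])=\{\gamma(u)\}$;
\item[(C2)] for each $u\in(0,L)$, every component of $X\setminus\{\gamma(u)\}$ that is disjoint from $\gamma([0,L])$ is contained in $T_u$ for an atom based at $u$.
\end{itemize}
\end{definition}

Condition (C1) says that the atoms are branches of $X$, and is used in the domain of the map. Condition (C2) says that there are no other branches, and is used in the target, to recognize the image of a branch as part of an atom. Since $T_\varepsilon$ is geodesic, $T_u$ contains the arc of $X$ between any two of its points.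

\begin{lemma}\label{lem:carry}
Let $X=T(R,\Pi)$ be a metric tree, where $R$ is a skeleton and $\Pi$ has distinct bases. Let $\gamma\colon[0,L]\to R$ run from a vertex $p$ along the first half of an edge. Then $(X,\gamma)$ carries the restriction of $\Pi$ to $\gamma((0,L))\times\mathcal E$.
\end{lemma}

\begin{proof}
Condition (C1) holds by construction. Let $u\in(0,L)$ and let $C$ be a component of $X\setminus\{\gamma(u)\}$ disjoint from $\gamma([0,L])$. The set $R\setminus\{\gamma(u)\}$ consists of two connected pieces, one containing $p$ and one containing $\gamma(L)$; as $C$ contains neither point, $C$ is disjoint from $R$. Let $z\in C$, say $z\in T_\varepsilon\setminus R$ for the atom $(x,\varepsilon)$. If $x\ne\gamma(u)$, then $[z,x]\subset T_\varepsilon$ avoids $\gamma(u)$, and so $x\in C\cap R$, which is impossible. Hence every point of $C$ lies in the tree of an atom based at $\gamma(u)$, and there is only one such atom.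
\end{proof}

For $L,L'>0$ let $P_{L,L'}$ be the law of a pair $(\Pi,\Pi')$ of independent Poisson processes on $(0,L)\times\mathcal E$ and $(0,L')\times\mathcal E$, both with intensity $2\,du\,\mathbf n(d\varepsilon)$.

\begin{proposition}\label{prop:main}
There is a measurable set $Z$ of quadruples $(L,L',\Pi,\Pi')$, with $P_{L,L'}\{(\Pi,\Pi'):(L,L',\Pi,\Pi')\in Z\}=0$ for all $L,L'>0$, such that the following holds for $(L,L',\Pi,\Pi')\notin Z$. Let $(X,\gamma)$ carry $\Pi$ and $(X',\gamma')$ carry $\Pi'$, where $X=X'$ is allowed, and let $p=\gamma(0)$, $p'=\gamma'(0)$. Then there is no $\delta>0$ and QS embedding $f\colon B_X(p,\delta)\to X'$ such that $f(p)=p'$ and, for all small $u>0$, the point $f(\gamma(u))$ lies in the component of $X'\setminus\{p'\}$ that contains $\gamma'(L')$.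
\end{proposition}

We call a map $f$ as in the last sentence a \emph{matching}. The proof has a deterministic half (Lemma~\ref{lem:transport}), which compresses what a matching does near scale $2^{-g}$ into finitely many integers, and a probabilistic half, which bounds the chance that $\Pi'$ is compatible with any choice of these integers.

\subsection{Parameters and patterns}\label{sec:patterns}
A \emph{parameter} is a tuple $\Theta=(K,q,D,g_0,g_0')$ of positive integers with $K,q\ge2$. There are countably many parameters; they replace the unknown function $\eta$. For integers $g\ge g_0$ and $M\ge2$ put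
\[
\ell=2^{-g},\qquad t_m=q^{-m}\ell,\qquad I_g=[\ell,2\ell),
\]
and divide $I_g$ into $q^M$ consecutive half-open intervals $I_g^1,\dots,I_g^{q^M}$ of length $t_M$. A \emph{pattern} for $(\Theta,g,M)$ and $L'$ is a triple $(g',i,b)$, where $g',i$ are integers and $b=(b_j(m))$, $1\le j\le q^M$, $1\le m\le M$, is an array of integers, such that
\begin{gather}
-1-\log_2L'<g'\le g_0'+(g-g_0)\log_2K,\qquad 0\le i\le K,\label{eq:loc}\\
0\le b_j(1)\le D,\qquad b_j(m+1)-b_j(m)\le D,\qquad2^{\,b_j(m+1)-b_j(m)}>64K^2.\label{eq:b}
\end{gather}
The pair $(g',i)$ will locate the image of $I_g$, and $b_j$ will record the distortion of the scales $t_1,\dots,t_M$ near $I_g^j$. A pattern determines $\ell'=2^{-g'}$ and the levels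
\begin{equation}\label{eq:levels}
r^+_{j,m}=\frac{\ell'\,2^{-b_j(m)}}{4K},\qquad r^-_{j,m}=K\ell'\,2^{-b_j(m+1)}\qquad(1\le m\le M-1).
\end{equation}
For each $j$ these levels form a chain: $r^+_{j,m}/r^-_{j,m}=2^{b_j(m+1)-b_j(m)}/(4K^2)>16$ by \eqref{eq:b}, and $r^+_{j,m+1}=r^-_{j,m}/(4K^2)\le r^-_{j,m}$.

\subsection{What a matching does}

\begin{lemma}\label{lem:transport}
Let $(X,\gamma)$ carry $\Pi$, let $(X',\gamma')$ carry $\Pi'$, and suppose that a matching $f$ exists. Then there are a parameter $\Theta$ with $2^{-g_0+2}<L$ and a strictly increasing function $\psi$ on $[0,2^{-g_0+2}]$ with the following property. For all $g\ge g_0$ and $M\ge2$ there is a pattern $(g',i,b)$ such that for every $j$ and every atom $(u,\varepsilon)$ of $\Pi$ with $u\in I_g^j$ and $H(\varepsilon)\ge\ell$, the measure $\Pi'$ has an atom $(\psi(u),\varepsilon')$ with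
\begin{gather}
\psi(u)\in[i\ell',(i+2)\ell'],\qquad H(\varepsilon')\ge r^+_{j,1},\label{eq:t1}\\
\varepsilon\in\mathcal F(t_{m+1},t_m)\ \Longrightarrow\ \varepsilon'\in\mathcal F(r^-_{j,m},r^+_{j,m})\qquad(1\le m\le M-1).\label{eq:t2}
\end{gather}
\end{lemma}

\begin{proof}
Let $f$ be $\eta$-QS on $B_X(p,\delta)$.

\emph{Step 1: $f$ maps an initial part of $\gamma$ onto an initial part of $\gamma'$.} Let $a_0=\frac12\min(L,\delta)$, and let $C'$ be the component of $X'\setminus\{p'\}$ containing $\gamma'(L')$. The set $f(\gamma((0,a_0]))$ is connected, misses $p'$ and meets $C'$, so it lies in $C'$. By (T1)--(T3), the arcs $f(\gamma([0,a_0]))=[p',f(\gamma(a_0))]$ and $\gamma'([0,L'])$ meet in a nondegenerate arc $[p',f(\gamma(a))]=\gamma'([0,a'])$ with $0<a\le a_0$ and $0<a'\le L'$. Hence $f\circ\gamma=\gamma'\circ\psi$ on $[0,a]$ for an increasing homeomorphism $\psi\colon[0,a]\to[0,a']$. This is the only use of the condition on $C'$.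

\emph{Step 2: the parameter.} Choose $K,q,D,g_0,g_0'$ in this order so that
\begin{gather*}
\eta(2)\le K,\qquad\eta(1)(1+\eta(1))\le K,\qquad\eta(1/q)\le\frac1{128K^2},\qquad2\eta(q)\le2^D,\\
2^{-g_0+2}<a,\qquad\Delta_{g_0}\ge2^{-g_0'},
\end{gather*}
where $\Delta_g=\psi(2^{-g+1})-\psi(2^{-g})$ is the length of the image of $I_g$. The choice of $q\geq 2$ is possible because $\eta(t)\to0$ as $t\to0$; it makes consecutive scales $t_m$ so far apart that their images remain separated after the losses of factors $K$ below. We have $K\ge2$ since $\eta(1)\ge1$, and $2^{-g_0+2}<a<\min(L,\delta)$. Fix $g\ge g_0$ and $M\ge2$, and write $\Delta=\Delta_g$. Points within distance $\ell$ of $\gamma([\ell,2\ell])$ are within distance $3\ell<\delta$ of $p$, so they lie in the domain of $f$.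

\emph{Step 3: location of the image.} Let $g'$ be the integer with $\ell'/2<\Delta\le\ell'$ for $\ell'=2^{-g'}$. For $n\ge g_0$, inequality \eqref{eq:qs} centered at $\gamma(2^{-n})$ with $y=\gamma(2^{-n+1})$, $z=\gamma(2^{-n-1})$ gives $\Delta_n\le\eta(2)\Delta_{n+1}\le K\Delta_{n+1}$. Hence $2^{-g'}\ge\Delta\ge K^{-(g-g_0)}2^{-g_0'}$, and also $2^{-g'-1}<\Delta\le L'$. These are the bounds on $g'$ in \eqref{eq:loc}. Centering at $\gamma(\ell)$ with $y=p$, $z=\gamma(2\ell)$ gives $\psi(\ell)\le\eta(1)\Delta\le K\ell'$. So $i=\lfloor\psi(\ell)/\ell'\rfloor$ lies in $\{0,\dots,K\}$, and $i\ell'\le\psi(\ell)<\psi(2\ell)=\psi(\ell)+\Delta<(i+2)\ell'$. This proves the first part of \eqref{eq:t1}.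

\emph{Step 4: distortion of scales along the arc.} We measure the distortion on $\gamma$ itself, so that it depends on $j$ and not on a branch. Let $c_j=\gamma(\min I_g^j)$. For $1\le m\le M$ choose $c_{j,m}\in\gamma([\ell,2\ell])$ with $d(c_j,c_{j,m})=t_m$, which is possible since $t_m\le\ell/2$, and put
\[
\varphi_j(m)=d(f(c_j),f(c_{j,m}))\le\Delta,\qquad b_j(m)=\lfloor\log_2(\Delta/\varphi_j(m))\rfloor\ge0 .
\]
All inequalities in this step are centered at $c_j$. Both $\gamma(\ell)$ and $\gamma(2\ell)$ are within distance $\ell=qt_1$ of $c_j$, so $\Delta\le2\eta(q)\varphi_j(1)\le2^D\varphi_j(1)$ and $b_j(1)\le D$. Since $t_m/t_{m+1}=q$,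
\[
128K^2\le\frac1{\eta(1/q)}\le\frac{\varphi_j(m)}{\varphi_j(m+1)}\le\eta(q)\le2^{D-1}.
\]
The difference $b_j(m+1)-b_j(m)$ differs from $\log_2(\varphi_j(m)/\varphi_j(m+1))$ by less than $1$, and \eqref{eq:b} follows. Thus $(g',i,b)$ is a pattern. From $2^{b_j(m)}\le\Delta/\varphi_j(m)<2^{b_j(m)+1}$ and $\ell'/2<\Delta\le\ell'$ we obtain
\begin{equation}\label{eq:phi}
\tfrac14\ell'2^{-b_j(m)}<\varphi_j(m)\le\ell'2^{-b_j(m)}.
\end{equation}

\emph{Step 5: branches go to branches.} Let $(u,\varepsilon)$ be an atom with $u\in I_g^j$ and $H(\varepsilon)\ge\ell$. Put $x=\gamma(u)$ and $y=f(x)=\gamma'(\psi(u))$, where $0<\psi(u)<a'\le L'$. Let $z\in T_u\setminus\{x\}$ with $d(x,z)\le t_1$. By (C1) the arcs $[x,z]\subset T_u$, $[x,p]$ and $[x,\gamma(a)]$ meet pairwise only in $x$. Their images $[y,f(z)]$, $[y,p']$ and $[y,\gamma'(a')]$ then meet pairwise only in $y$, so the component of $X'\setminus\{y\}$ containing $f(z)$ contains neither $p'$ nor $\gamma'(a')$. The sets $\gamma'([0,\psi(u)))\ni p'$ and $\gamma'((\psi(u),L'])\ni\gamma'(a')$ are connected and miss $y$, so this component is disjoint from $\gamma'([0,L'])$. By (C2),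 $\Pi'$ has an atom $(\psi(u),\varepsilon')$, unique since bases are distinct, and $f(z)$ lies in its tree $T'_{\psi(u)}$, whose root is $y$.

\emph{Step 6: synchronization.} This is Example~\ref{ex:two} with the arc $\gamma$ in the role of the second branch. We claim that
\begin{equation}\label{eq:sync}
K^{-1}\varphi_j(m)\le d(y,f(z))\le K\varphi_j(m)\qquad(z\in T_u,\ d(x,z)=t_m,\ 1\le m\le M).
\end{equation}
By (C1) and (T2), $x\in[c_j,z]$, and $d(c_j,x)<t_M\le t_m$. So $t_m\le d(c_j,z)\le2t_m$, and $y\in[f(c_j),f(z)]$ by (T3). Centering at $c_j$ and comparing $z$ with $c_{j,m}$ in both orders gives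
\[
d(y,f(z))\le d(f(c_j),f(z))\le\eta(2)\varphi_j(m),\qquad\varphi_j(m)\le\eta(1)\,d(f(c_j),f(z)).
\]
Centering at $x$ gives $d(y,f(c_j))\le\eta(1)d(y,f(z))$, hence $d(f(c_j),f(z))\le(1+\eta(1))d(y,f(z))$. The choice of $K$ yields \eqref{eq:sync}. Combining \eqref{eq:sync} with \eqref{eq:phi} and \eqref{eq:levels}, for $z\in T_u$ and $1\le m\le M-1$,
\begin{equation}\label{eq:heights}
d(x,z)=t_m\ \Rightarrow\ d(y,f(z))>r^+_{j,m},\qquad d(x,z)=t_{m+1}\ \Rightarrow\ d(y,f(z))\le r^-_{j,m}.
\end{equation}
Since $H(\varepsilon)\ge\ell>t_1$, there is $z\in T_u$ with $d(x,z)=t_1$, and so $H(\varepsilon')\ge r_{j,1}^+$. This completes \eqref{eq:t1}.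

\emph{Step 7: forks go to forks.} Let $\varepsilon\in\mathcal F(t_{m+1},t_m)$. Take $w,w'\in T_u$ at distance $t_m$ from $x$ with $[x,w]\cap[x,w']=[x,o]$ and $d(x,o)<t_{m+1}$, and let $v\in[x,w]$ with $d(x,v)=t_{m+1}$. By (T3) and injectivity, $[y,f(w)]\cap[y,f(w')]=[y,f(o)]$, and both arcs lie in $T'_{\psi(u)}$ by Step 5. As $o\in[x,v]\setminus\{v\}$, we have $f(o)\in[y,f(v)]\setminus\{f(v)\}$, so $d(y,f(o))<d(y,f(v))\le r^-_{j,m}$ by \eqref{eq:heights}. Also by \eqref{eq:heights}, both arcs have length greater than $r^+_{j,m}$. Their points at distance $r^+_{j,m}$ from $y$ lie beyond $f(o)$, so the arcs from $y$ to these two points intersect in $[y,f(o)]$. Hence $\varepsilon'\in\mathcal F(r^-_{j,m},r^+_{j,m})$.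
\end{proof}

\subsection{Clusters in the first process}
Fix $L,L'$ and a parameter $\Theta$ with $2^{-g_0+2}<L$, and let $\theta=\frac1{4(q+1)}$. For $k\ge1$ put
\[
M=\Big\lfloor\frac{\log k}{2\log q}\Big\rfloor,\qquad W_k=\lceil e^2\,k\cdot k!\rceil\le9\,k\cdot k!,
\]
so that $q^M\le\sqrt k$ and $M\le\log k$. Let $k_0(q)$ be the least integer such that $M\ge32(q+1)$ for $k\ge k_0(q)$, and let $k\ge k_0(q)$.

For $g\ge g_0$ and $\varepsilon\in\mathcal E$ let $E_g(\varepsilon)=\{1\le m\le M-1:\varepsilon\in\mathcal F(t_{m+1},t_m)\}$. An atom $(u,\varepsilon)$ of $\Pi$ with $u\in I_g$ is \emph{good} if $H(\varepsilon)\ge\ell=2^{-g}$ and $|E_g(\varepsilon)|\ge\theta M$. By Lemma~\ref{lem:many} and $\mathbf n(H\ge\ell)=1/\ell$, the number of good atoms based in $I_g\subset(0,L)$ is Poisson with a mean $\lambda\in[1,2]$. It is at least $k$ with probability at least $e^{-\lambda}\lambda^k/k!\ge e^{-2}/k!$. The intervals $I_g$ are disjoint, so these numbers are independent. Let $\mathcal A_k$ be the event that no $I_g$ with $g_0\le g\le g_0+W_k$ contains the bases of $k$ good atoms. Then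
\begin{equation}\label{eq:nocluster}
P_{L,L'}(\mathcal A_k)\le\big(1-e^{-2}/k!\big)^{W_k}\le e^{-k}.
\end{equation}

\subsection{The first moment in the second process}
Off $\mathcal A_k$, let $g\in[g_0,g_0+W_k]$ be the first index such that $I_g$ contains the bases of $k$ good atoms. Let $(u_\nu,\varepsilon_\nu)$, $1\le\nu\le k$, be the $k$ good atoms in $I_g$ with the smallest bases $u_1<\dots<u_k$, let $u_\nu\in I_g^{j(\nu)}$, and let $E_\nu=E_g(\varepsilon_\nu)$. The \emph{data} $(g,j(\nu),E_\nu)$ depend only on $\Pi$ and take finitely many values. Let $\mathcal B_k$ be the event that $\mathcal A_k$ fails and there are a pattern $(g',i,b)$ for $(\Theta,g,M)$ and $L'$, and atoms $(u'_\nu,\varepsilon'_\nu)$ of $\Pi'$, $1\le\nu\le k$, such that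
\[
i\ell'\le u_1'<\dots<u_k'\le(i+2)\ell',\qquad\varepsilon_\nu'\in G_\nu:=\{H\ge r^+_{j(\nu),1}\}\cap\bigcap_{m\in E_\nu}\mathcal F(r^-_{j(\nu),m},r^+_{j(\nu),m}).
\]

\begin{lemma}\label{lem:moment}
$P_{L,L'}(\mathcal B_k)\to0$ as $k\to\infty$.
\end{lemma}

\begin{proof}
Condition on $\Pi$; this fixes the data and, by independence, leaves the law of $\Pi'$ unchanged. Fix a pattern. The levels $r^\pm_{j(\nu),m}$, $m\in E_\nu$, form a chain of length $|E_\nu|\ge\theta M$ whose top level is at most $h=r^+_{j(\nu),1}$. By Lemma~\ref{lem:few}, \eqref{eq:levels} and $b_{j(\nu)}(1)\le D$,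
\[
\mathbf n(G_\nu)\le\frac{4K2^{D}}{\ell'}\,4^{-\theta M}.
\]
The set of increasing $k$-tuples in an interval of length $2\ell'$ has volume $(2\ell')^k/k!$. By the multivariate Mecke formula, the expected number of $k$-tuples of atoms as in the definition of $\mathcal B_k$ is at most
\[
2^k\,\frac{(2\ell')^k}{k!}\prod_{\nu=1}^k\mathbf n(G_\nu)\le\frac{K_1^k}{k!}\,4^{-\theta Mk},\qquad K_1=16K2^D .
\]
The factor $1/k!$ appears because the $\nu$-th condition is imposed on the $\nu$-th base, which reflects the monotonicity of $\psi$.

We count patterns. Since $g-g_0\le W_k$, by \eqref{eq:loc} there are at most $C_1W_k$ choices of $g'$, where $C_1=g_0'+\log_2K+2+|\log_2L'|$, and $K+1$ choices of $i$. By \eqref{eq:b}, $b_j(1)\in\{0,\dots,D\}$ and the increments of $b_j$ lie in $\{1,\dots,D\}$, so there are at most $(D+1)^{Mq^M}\le(D+1)^{\sqrt k\log k}$ choices of $b$. A union bound and $W_k/k!\le9k$ give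
\[
P_{L,L'}(\mathcal B_k)\le9C_1(K+1)\,k\,(D+1)^{\sqrt k\log k}\,\big(K_14^{-\theta M}\big)^k .
\]
The $k$-th root of $9C_1(K+1)k(D+1)^{\sqrt k\log k}$ tends to $1$, while $K_14^{-\theta M}\to0$ because $M\to\infty$ with $k$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
Regard $\Pi$ and $\Pi'$ as point measures on $(0,\infty)\times\mathcal E$. Let $Z_0$ be the measurable set of quadruples for which $\Pi$ or $\Pi'$ has two atoms with the same base, or has infinitely many atoms with $H\ge1/N$ for some integer $N\ge1$. It is $P_{L,L'}$-null by Section~\ref{sec:ito}, and off $Z_0$ the data are well defined. For a parameter $\Theta$ and $k\ge k_0(q)$, let $Z_{\Theta,k}$ be the set of quadruples outside $Z_0$ such that $2^{-g_0+2}<L$ and $\mathcal A_k$ or $\mathcal B_k$ occurs. Put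
\[
Z=Z_0\cup\bigcup_\Theta\ \bigcap_{k\ge k_0(q)}Z_{\Theta,k}.
\]

\emph{$Z$ is measurable.} The numbers $L,L'$ enter $Z_{\Theta,k}$ only through $2^{-g_0+2}<L$ and \eqref{eq:loc}. The event $\mathcal A_k$ and the value of $g$ are determined by finitely many counts. Given $g$, the remaining data equal $(j_\nu,E^\nu)_{\nu\le k}$ if and only if there are rational numbers $\ell=v_0<v_1<\dots<v_k\le2\ell$ such that, for each $\nu$, exactly one good atom is based in $[v_{\nu-1},v_\nu)$, and this atom has base in $I_g^{j_\nu}$ and $E_g(\varepsilon)=E^\nu$. For fixed data and a fixed pattern, the atoms required in $\mathcal B_k$ exist if and only if $[i\ell',(i+2)\ell']$ can be cut at rational points into consecutive intervals $J_1,\dots,J_k$ with $\Pi'(J_\nu\times G_\nu)\ge1$ for all $\nu$. There are countably many data and patterns, so each $Z_{\Theta,k}$ is measurable, and so is $Z$.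

\emph{$Z$ is null.} By \eqref{eq:nocluster} and Lemma~\ref{lem:moment}, the $P_{L,L'}$-probability of $Z_{\Theta,k}$ tends to $0$ as $k\to\infty$. Hence the intersection over $k$ is null for each of the countably many $\Theta$.

\emph{A matching forces the quadruple into $Z$.} Suppose that a matching exists and the quadruple is not in $Z_0$. Let $\Theta$ and $\psi$ be as in Lemma~\ref{lem:transport}, and let $k\ge k_0(q)$. If $\mathcal A_k$ fails, apply the lemma to the index $g$ of the data and to $M$. The atoms of $\Pi'$ based at $u'_\nu=\psi(u_\nu)$ satisfy $u'_1<\dots<u'_k$, and \eqref{eq:t1}, \eqref{eq:t2} show that $\mathcal B_k$ occurs. So the quadruple lies in $Z_{\Theta,k}$ for all $k\ge k_0(q)$.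
\end{proof}

\begin{remark}
Independence of $\Pi$ and $\Pi'$ is used only in the first line of the proof of Lemma~\ref{lem:moment}. It cannot be omitted: for $X=X'$, $\gamma=\gamma'$ and $\Pi=\Pi'$ the identity is a matching. Of the function $\eta$, only the values at $1/q$, $1$, $2$ and $q$ enter the proof.
\end{remark}

\section{Proofs of the main results}\label{sec:proofs}

A QS embedding may start at any of infinitely many branch points and in any direction. Marks reduce these possibilities to countably many cases with the same law. Let $X,X'$ be metric trees with points $x_1,x_2,x_3\in X$ and $x_1',x_2',x_3'\in X'$, and let $p,p'$ be the medians of the two triples. We say that $(X;x_1,x_2,x_3)$ is \emph{linked} to $(X';x'_1,x'_2,x'_3)$ if the $x_\nu$ lie in three distinct components of $X\setminus\{p\}$, the $x'_\nu$ lie in three distinct components of $X'\setminus\{p'\}$, and there are $\delta>0$ and a QS embedding $f\colon B(p,\delta)\to X'$ with $f(p)=p'$ that maps all points of $[p,x_1]\setminus\{p\}$ close to $p$ into the component of $X'\setminus\{p'\}$ containing $x_1'$. This relation is unchanged when the metrics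 of $X$ and $X'$ are multiplied by constants.

\begin{lemma}\label{lem:link}
Let $(z_i)_{i\ge1}$ and $(z'_j)_{j\ge1}$ be sequences in metric trees $X$ and $X'$ such that every nonempty open subset of $X$ contains some $z_i$ and every nonempty open subset of $X'$ contains $z'_j$ for infinitely many $j$. Let $U\subset X$ be open, $f\colon U\to X'$ a QS embedding and $p\in U$ a branch point of $X$. Then there are six distinct indices $i_1,i_2,i_3,j_1,j_2,j_3$ such that $(X;z_{i_1},z_{i_2},z_{i_3})$ is linked to $(X';z'_{j_1},z'_{j_2},z'_{j_3})$, with medians $p$ and $f(p)$.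
\end{lemma}

\begin{proof}
Choose $\delta>0$ with $B(p,\delta)\subset U$. By (T4), $p'=f(p)$ is a branch point. Components of $X\setminus\{p\}$ and of $X'\setminus\{p'\}$ are open by (T1). Choose $z_{i_1},z_{i_2},z_{i_3}$ in three distinct components of $X\setminus\{p\}$. The set $([p,z_{i_1}]\cap B(p,\delta))\setminus\{p\}$ is connected and its image misses $p'$, so the image lies in one component $C'$ of $X'\setminus\{p'\}$. Choose $z'_{j_1}\in C'$ and $z'_{j_2},z'_{j_3}$ in two further distinct components, with $j_1,j_2,j_3\notin\{i_1,i_2,i_3\}$.
\end{proof}

Let $R$ be a skeleton and $x_1,x_2,x_3$ three of its leaves. Their median $p$ is not a leaf, since a leaf lies on no arc between two other points; the arcs from $p$ to the three leaves meet pairwise only in $p$, so $p$ is a vertex of degree three. The \emph{spine} of $(R;x_1,x_2,x_3)$ is the isometric path $\gamma\colon[0,L]\to R$ from $p$ along the first half of the edge contained in $[p,x_1]$. The length $L$, and the restriction of $\Pi$ to $\gamma((0,L))\times\mathcal E$ read as a point measure on $(0,L)\times\mathcal E$, are measurable functions of $(R,\Pi)$.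

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\mathcal N$ be the set of pairs $\big((e,t_1,t_2,t_3),(e',t'_1,t'_2,t'_3)\big)$ such that $(T_e;[t_1],[t_2],[t_3])$ is linked to $(T_{e'};[t'_1],[t'_2],[t'_3])$. We first show that $\mathcal N$ is contained in a measurable $\mathbf Q_3\otimes\mathbf Q_3$-null set.

Apply Lemma~\ref{lem:spinal} with $m=3$ to both coordinates. Outside a measurable null set, $T_e=T(R,\Pi)$ and $T_{e'}=T(R',\Pi')$ with distinct bases, and the image of $\mathbf Q_3\otimes\mathbf Q_3$ is $\Lambda_3(dR)P_R(d\Pi)\,\Lambda_3(dR')P_{R'}(d\Pi')$. Let $\gamma,\gamma'$ be the spines of $R,R'$ with respect to the leaves $1,2,3$, let $L,L'$ be their lengths, and let $\Pi_\gamma,\Pi'_{\gamma'}$ be the restrictions of $\Pi,\Pi'$ to them. Given $(R,R')$, the pair $(\Pi_\gamma,\Pi'_{\gamma'})$ has law $P_{L,L'}$. So the measurable set $\{(L,L',\Pi_\gamma,\Pi'_{\gamma'})\in Z\}$, with $Z$ from Proposition~\ref{prop:main}, is $\mathbf Q_3\otimes\mathbf Q_3$-null. By Lemma~\ref{lem:carry}, $(T_e,\gamma)$ carries $\Pi_\gamma$ and $(T_{e'},\gamma')$ carries $\Pi'_{\gamma'}$. On $\mathcal N$, the embedding in the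 definition of linked triples is a matching: $\gamma$ is an initial part of $[p,[t_1]]$, and $\gamma'(L')\in[p',[t'_1]]\setminus\{p'\}$ lies in the same component of $T_{e'}\setminus\{p'\}$ as $[t_1']$. By Proposition~\ref{prop:main} the quadruple lies in $Z$. This proves the claim.

The set $\mathcal N$ is scale invariant, so by Lemma~\ref{lem:transfer} it is contained in a measurable $\mathbf P_3\otimes\mathbf P_3$-null set. Now let $e,e'$ be independent normalized excursions, $S=T_e$, $T=T_{e'}$, and let $\xi_i,\xi'_j$ ($i,j\ge1$) be independent uniform variables on $(0,1)$, independent of $(e,e')$. For distinct $i_1,i_2,i_3$ and distinct $j_1,j_2,j_3$, the pair $\big((e,\xi_{i_1},\xi_{i_2},\xi_{i_3}),(e',\xi'_{j_1},\xi'_{j_2},\xi'_{j_3})\big)$ has law $\mathbf P_3\otimes\mathbf P_3$. There are countably many choices of indices, so outside a measurable null set none of these pairs lies in $\mathcal N$ and the conclusion of Lemma~\ref{lem:dense} holds for both $S$ and $T$. In this situation, a nonempty open set $U\subset S$ contains a branch point, and a QS embedding $U\to T$ would, by Lemma~\ref{lem:link}, produce a pair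 in $\mathcal N$. So no such embedding exists.

The set of $(e,e')$ for which an embedding exists does not depend on the marks. By Fubini's theorem it is contained in a measurable null section, obtained by fixing a typical value of the marks, of the null set above. The case $U=S$ gives the last statement.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Independence now has to come from disjoint parts of a single tree. Let $\mathcal N$ be the set of $(e,t_1,\dots,t_6)$ such that $(T_e;[t_1],[t_2],[t_3])$ is linked to $(T_e;[t_4],[t_5],[t_6])$ and the medians $p,p'$ of the two triples are different. Apply Lemma~\ref{lem:spinal} with $m=6$, and let $\gamma,\gamma'$ be the spines of $R$ with respect to the leaves $1,2,3$ and $4,5,6$, of lengths $L,L'$. Whether $p\ne p'$ depends only on the shape of $R$. Suppose $p\neq p'$. If the spines lie on different edges, then $\gamma((0,L))$ and $\gamma'((0,L'))$ lie in the interiors of these edges and are disjoint. If they lie on the same edge, then $p$ and $p'$ are its two endpoints, and $\gamma((0,L))$, $\gamma'((0,L'))$ are its two open halves, again disjoint. So for every $R$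 with $p\ne p'$, the restrictions $\Pi_\gamma,\Pi_{\gamma'}$ of $\Pi$ have joint law $P_{L,L'}$ under $P_R$, and the measurable set $\{p\ne p',\ (L,L',\Pi_\gamma,\Pi_{\gamma'})\in Z\}$ is $\mathbf Q_6$-null. By Lemma~\ref{lem:carry} and Proposition~\ref{prop:main} with $X=X'=T_e$, it contains $\mathcal N$ up to the null set where Lemma~\ref{lem:spinal} fails or bases coincide. As $\mathcal N$ is scale invariant, Lemma~\ref{lem:transfer} shows that it is contained in a measurable $\mathbf P_6$-null set.

Let $T=T_e$ be a sample of the CRT with independent uniform marks $\xi_1,\xi_2,\dots$. Outside a measurable null set, $(e,\xi_{i_1},\dots,\xi_{i_6})\notin\mathcal N$ for all choices of six distinct indices, and the conclusion of Lemma~\ref{lem:dense} holds. In this situation let $f\colon U\to T$ be a QS embedding of a nonempty open set, and let $p\in U$ be a branch point. Lemma~\ref{lem:link}, with both sequences equal to $([\xi_i])$, gives six distinct indices and linked triples with medians $p$ and $f(p)$. Since the marked excursion is not in $\mathcal N$, we have $f(p)=p$. Branch points are dense in $U$ and $f$ is continuous,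 so $f=\mathrm{id}_U$. The marks are removed by Fubini's theorem, as at the end of the proof of Theorem~\ref{thm:A}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
QS equivalence is an equivalence relation. If $f_1$ is $\eta_1$-QS and $f_2$ is $\eta_2$-QS, then $f_2\circ f_1$ is $(\eta_2\circ\eta_1)$-QS. If $f$ is $\eta$-QS, then exchanging $y$ and $z$ in \eqref{eq:qs} and applying $\eta^{-1}$ shows that $f^{-1}$ is QS with the function $t\mapsto1/\eta^{-1}(1/t)$, extended by $0$ at $t=0$.

Let $\mathbb P_1$ be the law of the normalized excursion, and let $E$ be the set of $e$ such that $T_e$ is QS equivalent to $X$. By Theorem~\ref{thm:A} there is a measurable $\mathbb P_1\otimes\mathbb P_1$-null set $N$ that contains all pairs $(e,e')$ of excursions of duration $1$ with $T_e$ and $T_{e'}$ QS equivalent. Restricting $E$ to excursions of duration $1$, we have $E\times E\subset N$. By Fubini's theorem there is a measurable null set $N_1$ such that the section $N_e=\{e':(e,e')\in N\}$ is null for $e\notin N_1$. Either $E\subset N_1$, or there is $e\in E\setminus N_1$, and then $E\subset N_e$. In both cases $E$ is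 contained in a measurable null set.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BM}
Mario Bonk and Daniel Meyer, \emph{Uniformly branching trees}, arXiv:2004.07912 (2020).

\bibitem{LG}
Le Gall, 1993.

\bibitem{RY}
Revuz and Yor, \emph{Continuous Martingales and Brownian Motion}.

\end{thebibliography}
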